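\title{Irreducible coset spaces of locally compact groups without minimal normal subgroups}

\begin{abstract}
We show that a compactly generated locally compact group $G$ can have a nondiscrete, faithful, irreducible coset space $G/H$ and yet have no minimal nontrivial closed normal subgroup. The simplest example is a double HNN extension of $\mathbf Z_p$; further examples are extensions of $p$-adic Lie groups such as $\mathrm{PSL}_n(\mathbf Q_p)$ by discrete free groups. The subgroup $H$ is discrete and is obtained from a ping-pong argument with infinitely many players on the ends of a tree. Conversely, every example is totally disconnected, and each of its nontrivial closed normal subgroups contains a discrete normal subgroup that is not finitely generated.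
\end{abstract}

\section{Introduction}\label{sec:intro}

All topological groups in this paper are Hausdorff. Let $G$ be a topological group, let $H$ be a closed subgroup, and give $G/H$ the quotient topology. The coset space $G/H$ is
\begin{itemize}
\item \emph{irreducible} if $H\neq G$ and there is no closed subgroup $K$ with $H<K<G$, that is, $H$ is maximal among the proper closed subgroups of $G$;
\item \emph{faithful} if $G$ acts faithfully on $G/H$ by left translation, that is, $H$ contains no nontrivial normal subgroup of $G$ (the kernel of the action is the closed subgroup $\bigcap_g gHg^{-1}$, so it makes no difference whether one says ``normal'' or ``closed normal'');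
\item \emph{nondiscrete} if $G/H$ is not a discrete space, that is, $H$ is not open in $G$.
\end{itemize}
A closed subgroup $K$ between $H$ and $G$ splits $G/H$ into a base $G/K$ and fibers $K/H$. The irreducible coset spaces are those that cannot be split in this way; for finite $G$ they are the primitive actions. Faithfulness is a normalization, since one can divide by the kernel of the action. Nondiscreteness keeps the topology in play: it excludes all discrete groups $G$.

Normal subgroups enter through the following observation.

\begin{lemma}\label{lem:dense}
Let $G/H$ be faithful and irreducible, and let $N\neq1$ be a normal subgroup of $G$. Then $HN$ is dense in $G$.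
\end{lemma}

\begin{proof}
The closure of $HN$ is a closed subgroup containing $H$, so it is $H$ or $G$. It is not $H$, because $N\not\le H$.
\end{proof}

The smaller $N$ is, the more this says, so one looks for the smallest normal subgroups. Let $\mathcal M_G$ be the set of \emph{minimal nontrivial closed normal subgroups} of $G$: the closed normal subgroups $M\neq1$ such that $1$ and $M$ are the only closed normal subgroups of $G$ contained in $M$. A nontrivial finite group has $\mathcal M_G\neq\emptyset$, but an infinite group need not: for $G=\mathbf Z$, $\mathbf Z_p$ or $\mathbf R$ every nontrivial closed subgroup properly contains another one. These three groups have no faithful irreducible coset space, however. If $G$ is abelian and $G/H$ is faithful and irreducible, then $H=1$ and $G$ has no proper nontrivial closed subgroup, so $G\in\mathcal M_G$. The next simplest cases point the same way.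

\begin{example}\label{ex:affine}
(a) Let $S=\mathbf Q_p\rtimes\langle s\rangle$ with $sxs^{-1}=px$, topologized so that $\mathbf Q_p$ is open, and let $H=\langle s\rangle$. Then $S/H=\mathbf Q_p$, with $S$ acting faithfully by the maps $x\mapsto p^nx+b$. A closed subgroup of $\mathbf Q_p$ is a $\mathbf Z_p$-submodule, because $\mathbf Z$ is dense in $\mathbf Z_p$; so it is $0$, $p^n\mathbf Z_p$ or $\mathbf Q_p$, and only $0$ and $\mathbf Q_p$ are normalized by $s$. A closed subgroup $K\ge H$ equals $(K\cap\mathbf Q_p)\rtimes H$, so $S/H$ is irreducible. It is nondiscrete, and $\mathbf Q_p\in\mathcal M_S$.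

(b) Let $G=\mathbf R^n\rtimes\mathrm{SO}(n)$ and $H=\mathrm{SO}(n)$ with $n\ge2$. A nonzero $H$-invariant subgroup of $\mathbf R^n$ contains a sphere centered at $0$, hence the differences of its points, which fill a ball; so it is $\mathbf R^n$. As in (a), $G/H=\mathbf R^n$ is nondiscrete, faithful and irreducible, and $\mathbf R^n\in\mathcal M_G$.
\end{example}

The following question comes from \cite{Reid}.

\medskip
\noindent\textbf{Question.} \emph{Let $G$ be a compactly generated locally compact group and let $H\le G$ be a closed subgroup such that $G/H$ is nondiscrete, faithful and irreducible. Can $\mathcal M_G$ be empty?}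
\medskip

The examples suggest the answer no, and there is a mechanism behind them. A minimal closed normal subgroup exists by Zorn's lemma as soon as descending chains of nontrivial closed normal subgroups have nontrivial intersection, and this holds if all members of the chain meet a fixed compact set that omits $1$. Lemma~\ref{lem:dense} and compact generation are both good at producing such compact sets. Theorem~\ref{thm:converse} below shows how far this goes: a nontrivial compact normal subgroup, a nontrivial identity component, or a nontrivial finitely generated discrete normal subgroup each force $\mathcal M_G\neq\emptyset$. One loophole remains, and it is enough: the answer to the question is yes. We write \emph{t.d.l.c.}\ for totally disconnected locally compact.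

\begin{theorem}\label{thm:main}
Let $p$ be a prime and let
\[
G=\langle \mathbf Z_p,\tau_1,\tau_2\mid \tau_i x\tau_i^{-1}=px\ \ (x\in \mathbf Z_p,\ i=1,2)\rangle ,
\]
a double HNN extension of $\mathbf Z_p$. There is a unique group topology on $G$ for which $\mathbf Z_p$, with its usual topology, is an open subgroup. With it $G$ is a compactly generated, nondiscrete t.d.l.c.\ group with $\mathcal M_G=\emptyset$, and $G$ has a discrete subgroup $H$ such that $G/H$ is nondiscrete, faithful and irreducible.
\end{theorem}

\begin{theorem}\label{thm:lie}
Let $S$ be a compactly generated $p$-adic Lie group of positive dimension, with no nontrivial compact normal subgroup, such that $\operatorname{Ad}(S)$ acts irreducibly on the Lie algebra $\mathfrak s$ of $S$; for example $S=\mathrm{PSL}_n(\mathbf Q_p)$ with $n\ge2$. Then there are a compactly generated t.d.l.c.\ group $G$ with $\mathcal M_G=\emptyset$, a discrete free normal subgroup $D\neq1$ of $G$ with $G/D\cong S$ as topological groups, and a discrete subgroup $H\le G$ with $G/H$ nondiscrete, faithful and irreducible.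
\end{theorem}

\begin{theorem}\label{thm:converse}
Let $G$ be a compactly generated locally compact group with $\mathcal M_G=\emptyset$, and let $G/H$ be nondiscrete, faithful and irreducible. Then:
\begin{itemize}
\item[(a)] $G$ has no nontrivial compact normal subgroup;
\item[(b)] $G$ is totally disconnected;
\item[(c)] every nontrivial closed normal subgroup of $G$ contains a nontrivial discrete normal subgroup of $G$;
\item[(d)] if $D\neq1$ is a discrete normal subgroup of $G$, then $C_G(D)$ is not open; in particular $D$ is not finitely generated.
\end{itemize}
\end{theorem}

So discrete, infinitely generated normal subgroups are the only possible source of examples. This dictates the construction. We start from a group $S$ as in Example~\ref{ex:affine}(a) and unfold it to a group $G$ acting on a tree, with $G/D\cong S$ for a free normal subgroup $D$ (Section~\ref{sec:unfold}). Every nontrivial normal subgroup of $G$ meets $D$, and free groups leave no room for minimal normal subgroups. The harder task is to find $H$. Section~\ref{sec:zorn} reduces it to finding a discrete subgroup $H_0$ that is large in two precise senses; Section~\ref{sec:hand} shows by hand, in the group of Theorem~\ref{thm:main},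 how to make a subgroup large while keeping it discrete; Section~\ref{sec:criterion} does this in general. Theorems~\ref{thm:main} and~\ref{thm:lie} are completed in Section~\ref{sec:proofs}, and Theorem~\ref{thm:converse}, whose proof is independent of the rest, in Section~\ref{sec:converse}.

We use the following standard facts without comment. Open subgroups and discrete subgroups of a topological group are closed. A subgroup is discrete if its intersection with some open subgroup is discrete. In a t.d.l.c.\ group the compact open subgroups form a base of neighborhoods of $1$. We write $\langle\langle X\rangle\rangle$ for the normal closure of $X$ in $G$.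

\section{Maximal discrete subgroups}\label{sec:zorn}

One would like to take for $H$ a maximal proper closed subgroup given by Zorn's lemma. Three things can go wrong: the union of a chain of proper closed subgroups may be dense; the maximal subgroup may be open; and it may contain a nontrivial normal subgroup. All three are avoided by working above a well-chosen subgroup $H_0$. Consider the following properties of a subgroup $H_0\le G$:
\begin{itemize}
\item[($\alpha$)] $H_0N$ is dense in $G$ for every normal subgroup $N\neq1$ of $G$;
\item[($\beta$)] $H_0$ lies in no proper open subgroup of $G$;
\item[($\gamma$)] every closed subgroup $K\ge H_0$ of $G$ is discrete or open.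
\end{itemize}
They are not artifacts of the method. If $H$ is discrete and $G/H$ is nondiscrete, faithful and irreducible, then $H$ itself has all three: ($\alpha$) by Lemma~\ref{lem:dense}, and ($\beta$), ($\gamma$) because the only closed subgroups containing $H$ are $H$, which is not open, and $G$.

\begin{proposition}\label{prop:zorn}
Let $G$ be a nondiscrete topological group with a torsion-free compact open subgroup $U$, and let $H_0$ be a discrete subgroup with properties $(\alpha)$, $(\beta)$, $(\gamma)$. Then there is a discrete subgroup $H\ge H_0$ such that $G/H$ is nondiscrete, faithful and irreducible.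
\end{proposition}

\begin{proof}
Let $\mathcal F$ be the set of proper closed subgroups of $G$ containing $H_0$. A discrete subgroup is closed, and it is proper because $G$ is nondiscrete; so $H_0\in\mathcal F$. By ($\beta$) no $K\in\mathcal F$ is open, so by ($\gamma$) each $K\in\mathcal F$ is discrete. Then $K\cap U$ is compact and discrete, hence finite, and torsion-free, so $K\cap U=1$. The union $L$ of a nonempty chain in $\mathcal F$ therefore satisfies $L\cap U=1$; so $L$ is discrete and $L\in\mathcal F$. By Zorn's lemma $\mathcal F$ has a maximal element $H$. A proper closed subgroup containing $H$ lies in $\mathcal F$, so $G/H$ is irreducible. Since $H$ is discrete and $G$ is not, $H$ is not open. If $N\neq1$ were a normal subgroup of $G$ inside $H$, then $H\supset H_0N$ would be dense by ($\alpha$) and closed, contrary to $H\neq G$.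
\end{proof}

The subgroup $U$ makes the members of $\mathcal F$ \emph{uniformly} discrete. Without torsion-freeness this step fails: in $\prod_{\mathbf N}\mathbf Z/2$ the finite subgroups $(\mathbf Z/2)^n$ form a chain with dense union.

\section{Trees, ends and ping-pong}\label{sec:trees}

Throughout, $T$ is a locally finite tree in which every vertex has degree at least $3$. A directed edge $e$ goes from $o(e)$ to $t(e)$, and $\bar e$ is its reverse. A path is \emph{reduced} if no edge in it is followed by its reverse; a \emph{ray} is a one-sided infinite reduced path, and an \emph{end} is a class of rays, two rays being equivalent if they share a subray. From each vertex there is exactly one ray to each end. Let $\partial T$ be the set of ends, and let $\partial T_e$ be the set of ends of rays that start with $e$. These sets are nonempty, they satisfy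
\[
\partial T\setminus\partial T_e=\partial T_{\bar e},\qquad g\,\partial T_e=\partial T_{ge}\quad(g\in\operatorname{Aut}T),
\]
and $\partial T_f\subset\partial T_e$ whenever a reduced path starts with $e$ and ends with $f$. They form a base of clopen sets for a compact metrizable topology on $\partial T$, and $\operatorname{Aut}T$ acts by homeomorphisms. An automorphism that fixes every end is trivial: if $\xi_1,\xi_2,\xi_3$ are ends of rays leaving a vertex $v$ through three different edges, then $v$ is the only vertex on all three lines that join two of the $\xi_i$, so $v$ is fixed.

An automorphism $g$ is an \emph{inversion} if $ge=\bar e$ for some $e$. An automorphism that is not an inversion and fixes no vertex is \emph{hyperbolic}: it preserves a line, its \emph{axis}, and translates it nontrivially. A hyperbolic $r$ moves its axis toward one end $r^+$ and away from the other end $r^-$; both are fixed by $r$, and $(r^{-1})^{\pm}=r^{\mp}$, $(grg^{-1})^{\pm}=gr^{\pm}$. A group that acts on a tree without inversions and freely on the vertices is a free group.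

\begin{lemma}\label{lem:NS}
Let $r$ be hyperbolic and let $A,B$ be neighborhoods of $r^+,r^-$. Then $r^k(\partial T\setminus B)\subset A$ for all large $k$.
\end{lemma}

\begin{proof}
Choose edges $e,e'$ on the axis, directed toward $r^+$ and $r^-$ respectively, with $\partial T_e\subset A$ and $\partial T_{e'}\subset B$. For large $k$ the edge $r^k\bar e'$ lies beyond $e$ on the axis and points toward $r^+$. Hence $r^k(\partial T\setminus B)\subset r^k\,\partial T_{\bar e'}=\partial T_{r^k\bar e'}\subset\partial T_e\subset A$.
\end{proof}

A \emph{player} is a triple $(y,A,B)$ with $y\in\operatorname{Aut}T$ and disjoint sets $A,B\subset\partial T$ such that $y(\partial T\setminus B)\subset A$. Taking complements gives $\partial T\setminus A\subset yB$, that is, $y^{-1}(\partial T\setminus A)\subset B$. For $u\in\operatorname{Aut}T$ the triple $(uyu^{-1},uA,uB)$ is again a player. Our only tool for proving discreteness is the following.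

\begin{lemma}[Ping-pong]\label{lem:pingpong}
Let $G$ be a topological group acting on $T$ with open vertex stabilizers. Let $(y_j,A_j,B_j)$, $j\in J$, be players with $y_j\in G$, and let $e_0$ be a directed edge such that $\partial T_{e_0}$ and all the sets $A_j,B_j$ are pairwise disjoint. Then $\langle y_j: j\in J\rangle$ meets the stabilizer of $e_0$ trivially, and so is discrete.
\end{lemma}

\begin{proof}
Put $\Omega=\partial T_{e_0}$. We show by induction on the length that a nonempty reduced word in the letters $y_j^{\pm1}$ maps $\Omega$ into $A_j$ if its leftmost letter is $y_j$, and into $B_j$ if it is $y_j^{-1}$. Let the word be $y_jw$. Either $w$ is empty, or by induction $w\Omega$ lies in some $A_i$, or in some $B_i$ with $i\neq j$ since $w$ does not begin with $y_j^{-1}$. In all cases $w\Omega\subset\partial T\setminus B_j$, so $y_jw\Omega\subset A_j$. For $y_j^{-1}w$ exchange the roles of $A_j$ and $B_j$. Every nontrivial element of $\langle y_j\rangle$ is represented by a nonempty reduced word, so it moves $\Omega$ off itself, whereas the open subgroup $G_{o(e_0)}\cap G_{t(e_0)}$ preserves $\Omega$.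
\end{proof}

The index set $J$ is arbitrary; this is what will allow infinitely many generators. To create players wherever we need them, we want many hyperbolic elements. Call a triple $(G,T,D)$ \emph{admissible} if
\begin{itemize}
\item[(A1)] $G$ is a nondiscrete, second countable t.d.l.c.\ group;
\item[(A2)] $G$ acts on $T$ faithfully, without inversions and with open vertex stabilizers;
\item[(A3)] $D\neq1$ is a normal subgroup of $G$ that acts freely on the vertices;
\item[(A4)] for every nonempty open $E\subset\partial T$ and finite $F\subset\partial T$ there is a hyperbolic $r\in G$ with $r^+\in E$ and $r^-\notin F$.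
\end{itemize}

\section{Unfolding a group along a tree}\label{sec:unfold}

Let $S$ be a compactly generated, nondiscrete t.d.l.c.\ group without nontrivial compact normal subgroups, and let $U\le S$ be a second countable compact open subgroup. A compact generating set is covered by finitely many cosets of $U$, so $S=\langle U,s_1,\dots,s_m\rangle$ for some $s_i$. Repeating an element if necessary, we assume
\[
m\ge2\quad\text{and}\quad s_1=s_2 .
\]
Put $W_i=U\cap s_iUs_i^{-1}$. Both $W_i$ and $s_i^{-1}W_is_i$ are open subgroups of $U$, so they have finite index. We keep of the relations of $S$ only those that describe how each $s_i$ conjugates a part of $U$ into $U$: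
\[
G=\langle U,\tau_1,\dots,\tau_m\mid \tau_i^{-1}w\tau_i=s_i^{-1}ws_i\ \ (w\in W_i,\ 1\le i\le m)\rangle .
\]
This is a multiple HNN extension. By Bass--Serre theory \cite[\S I.5]{Serre}, $U$ embeds in $G$, and the oriented graph $T$ with vertex set $G/U$ and edge set $\bigsqcup_iG/W_i$, in which the edge $gW_i$ goes from $gU$ to $g\tau_iU$, is a tree. The group $G$ acts on $T$ by left multiplication and preserves the orientation, so it acts without inversions. Let $\pi\colon G\to S$ be the surjective homomorphism that is the inclusion on $U$ and sends $\tau_i$ to $s_i$, and let $D=\ker\pi$.

Geometrically, $D\backslash T$ is the graph with vertices $S/U$ and edges $\bigsqcup_i S/W_i$, on which $S$ acts. We shall see that $D$ acts freely, so $T$ is the universal cover of this graph and $D$ is its fundamental group. Repeating a generator doubles edges, which creates cycles and forces $D\neq1$.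

A directed edge of $T$ has \emph{type} $(i,+)$ if it is an edge $gW_i$ traversed along the orientation, and type $(i,-)$ if it is traversed against it. The group $G$ preserves types and is transitive on the directed edges of each type. The directed edges that start at the vertex $U$ are the edges $uW_i$ of type $(i,+)$ and the reverses of the edges $u\tau_i^{-1}W_i$, of type $(i,-)$, with $u\in U$. As $\tau_i^{-1}W_i\tau_i=s_i^{-1}W_is_i$, at every vertex there start
\begin{equation}\label{eq:degree}
[U:W_i]\ \text{edges of type }(i,+)\quad\text{and}\quad [U:s_i^{-1}W_is_i]\ \text{edges of type }(i,-).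
\end{equation}
Thus $T$ is locally finite, every type occurs at every vertex, and all degrees are at least $2m\ge4$.

\begin{proposition}\label{prop:unfold}
There is a unique group topology on $G$ for which $U$, with its given topology, is an open subgroup. With it $G$ is compactly generated, $\pi$ induces an isomorphism of topological groups $G/D\cong S$, and $(G,T,D)$ is admissible.
\end{proposition}

\begin{proof}
\emph{Topology.} A group topology is determined by the neighborhoods of $1$, and these are prescribed if $U$ is to be open with its own topology; this gives uniqueness. For existence, recall that a family $\mathcal B$ of subgroups of $G$, closed under finite intersections, is a base at $1$ of a group topology provided that for all $g\in G$ and $O\in\mathcal B$ there is $O'\in\mathcal B$ with $gO'g^{-1}\subset O$; the topology is Hausdorff if $\bigcap\mathcal B=1$. Let $\mathcal B$ be the family of open subgroups of $U$, which is a base at $1$ in $U$. If $g$ and $h$ satisfy the condition for all $O$, then so does $gh$: choose $O'$ for $g$ and $O$, then $O''$ for $h$ and $O'$. So it suffices to treat generators. For $g\in U$ take $O'=g^{-1}Og$. For $g=\tau_i$ take $O'=s_i^{-1}(O\cap W_i)s_i$,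 which equals $\tau_i^{-1}(O\cap W_i)\tau_i$ in $G$. For $g=\tau_i^{-1}$ take $O'=s_i(O\cap s_i^{-1}W_is_i)s_i^{-1}\le W_i$, for which $\tau_i^{-1}O'\tau_i=s_i^{-1}O's_i\subset O$. In the resulting topology $U$ is open and carries its own topology. The group $G$ is generated by the compact set $U\cup\{\tau_1,\dots,\tau_m\}$. Since $\pi$ restricts to a homeomorphism between open subgroups of $G$ and $S$, it is continuous and open, so $G/D\cong S$.

(A1) $G$ is t.d.l.c.\ and nondiscrete because its open subgroup $U$ is. A connected locally finite graph has countably many vertices, so $G/U$ is countable and $G$ is second countable.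

(A2) Vertex stabilizers are conjugates of $U$, hence open. The kernel $R$ of the action is the intersection of these conjugates, a closed subgroup of $U$ that is normal in $G$. Then $\pi(R)$ is a compact normal subgroup of $S$, so $\pi(R)=1$ and $R\le D\cap U=1$. This is the only use of the hypothesis on compact normal subgroups.

(A3) Since $D$ is normal and $D\cap U=1$, it meets every vertex stabilizer trivially. The element $\tau_1\tau_2^{-1}$ lies in $D$ because $s_1=s_2$, and it is nontrivial because $G/\langle\langle U\rangle\rangle$ is free on the images of $\tau_1,\dots,\tau_m$.

(A4) We first show: \emph{if a reduced path starts with $f$ and ends with $e$, then some hyperbolic $r\in G$ has an axis that contains the path, and translates in its direction.} The idea is to prolong the path until an edge $f'$ of the type of $f$ appears. If $f$ and $\bar e$ have different types, let $f'$ start at $t(e)$ and have the type of $f$; then $f'\neq\bar e$. If $f$ and $\bar e$ both have type $(i,\varepsilon)$, choose $j\neq i$, which is possible as $m\ge2$; let $e_1$ start at $t(e)$ with type $(j,+)$, and let $f'$ start at $t(e_1)$ with type $(i,\varepsilon)$. Then $e_1\neq\bar e$ and $f'\neq\bar e_1$, again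 by types. In both cases we obtain a reduced path $f=f_0,f_1,\dots,f_\ell=f'$ with $\ell\ge1$ that extends the given one. Take $r\in G$ with $rf=f'$. The paths $r^k(f_0,\dots,f_{\ell-1})$, $k\in\mathbf Z$, can be concatenated, and at each junction we see a translate of the pair $f_{\ell-1},f_\ell$. So they form a line, which $r$ translates by $\ell$.

Now let $E$ and $F$ be given. Take $e$ with $\partial T_e\subset E$ and $n$ with $3^n>|F|$. Since all degrees are at least $4$, the edge $e$ can be prolonged backward in at least $3^n$ ways to a reduced path with $n+1$ edges. The reverses $\bar f$ of the first edges $f$ of these paths are distinct and point away from $e$ at the same distance from it, so the sets $\partial T_{\bar f}$ are pairwise disjoint, and one of them misses $F$. For this $f$ the element $r$ above has $r^+\in\partial T_e\subset E$ and $r^-\in\partial T_{\bar f}$, so $r^-\notin F$.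
\end{proof}

\section{The double HNN extension by hand}\label{sec:hand}

Let $S=\mathbf Q_p\rtimes\langle s\rangle$ be the group of Example~\ref{ex:affine}(a), and take $U=\mathbf Z_p$, $m=2$, $s_1=s_2=s$. The hypotheses of Section~\ref{sec:unfold} hold. Indeed $S=\langle U,s\rangle$ since $s^{-n}\mathbf Z_ps^n=p^{-n}\mathbf Z_p$; and a compact normal subgroup of $S$ has trivial image in the torsion-free discrete group $S/\mathbf Q_p\cong\mathbf Z$, so it is a compact subgroup of $\mathbf Q_p$ normalized by $s$, hence $0$. Here $W_i=p\mathbf Z_p$ and the relations read $\tau_i^{-1}(px)\tau_i=x$, so the construction returns the group $G$ of Theorem~\ref{thm:main}. If $K\le G$ is closed, then $K\cap\mathbf Z_p$ is $0$ or some $p^n\mathbf Z_p$. Hence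
\begin{equation}\label{eq:dichotomy}
\text{every closed subgroup of $G$ is discrete or open,}
\end{equation}
and ($\gamma$) holds for every $H_0$. The rest of this section is not needed for the proofs; it shows the ideas of Section~\ref{sec:criterion} in this group.

\subsection*{The tree and the subgroup $D$}
Let $v$ be the vertex $U$, and let $c\in G$ denote the element $1$ of $\mathbf Z_p$. By \eqref{eq:degree}, $T$ is regular of degree $2p+2$. The neighbors of $v$ are the vertices $c^k\tau_iv$ $(0\le k<p)$, which $c$ permutes in two cycles of length $p$, and the two vertices $\tau_i^{-1}v$, which $\mathbf Z_p$ fixes because $\tau_i\mathbf Z_p\tau_i^{-1}\le\mathbf Z_p$. Let $e_1,e_2,e_0$ be the edges from $v$ to $\tau_1v,\tau_2v,\tau_1^{-1}v$, and put $A=\partial T_{e_1}$, $B=\partial T_{e_2}$, $\Omega=\partial T_{e_0}$. The five sets $A,cA,B,cB,\Omega$ are pairwise disjoint (Figure~\ref{fig:star}), and the stabilizer of $e_0$ is $\mathbf Z_p$.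

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.05]
\fill (0,0) circle (1.6pt) node[right=3pt] {$v$};
\foreach \x/\l/\s in {-3/{\tau_1v}/A, -1/{c\tau_1v}/{cA}} {
  \draw[->,thick] (0,0) -- (\x*0.94,1.13);
  \fill (\x,1.2) circle (1.6pt) node[left=2pt] {$\l$};
  \draw (\x,1.2) -- (\x-0.55,2.2) -- (\x+0.55,2.2) -- cycle;
  \node at (\x,1.9) {$\s$}; }
\foreach \x/\l/\s in {1/{\tau_2v}/B, 3/{c\tau_2v}/{cB}} {
  \draw[->,thick,dashed] (0,0) -- (\x*0.94,1.13);
  \fill (\x,1.2) circle (1.6pt) node[right=2pt] {$\l$};
  \draw (\x,1.2) -- (\x-0.55,2.2) -- (\x+0.55,2.2) -- cycle;
  \node at (\x,1.9) {$\s$}; }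
\draw[->,thick] (-1.5,-1.1) -- (-0.09,-0.07);
\draw[->,thick,dashed] (1.5,-1.1) -- (0.09,-0.07);
\fill (-1.5,-1.1) circle (1.6pt) node[left=2pt] {$\tau_1^{-1}v$};
\fill (1.5,-1.1) circle (1.6pt) node[right=2pt] {$\tau_2^{-1}v$};
\draw (-1.5,-1.1) -- (-2.05,-2.1) -- (-0.95,-2.1) -- cycle;
\draw (1.5,-1.1) -- (0.95,-2.1) -- (2.05,-2.1) -- cycle;
\node at (-1.5,-1.8) {$\Omega$};
\end{tikzpicture}
\caption{The six edges at the base vertex $v$ of the Bass--Serre tree of $\langle\mathbf Z_2,\tau_1,\tau_2\mid\tau_ix\tau_i^{-1}=2x\rangle$. Solid edges belong to $\tau_1$, dashed edges to $\tau_2$. Each triangle is a branch of the tree, labeled by its set of ends. The element $c=1\in\mathbf Z_2$ swaps $A$ with $cA$ and $B$ with $cB$, and preserves the two lower branches.}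
\label{fig:star}
\end{figure}

Let $a=\tau_1\tau_2^{-1}\in D$. The edge $a\bar e_2$ goes from $\tau_1v$ to $av$ and has type $(2,-)$, so it is not $\bar e_1$. Therefore $a(\partial T\setminus B)=\partial T_{a\bar e_2}\subset A$, and $(a,A,B)$ is a player. The translates of the path $e_1,a\bar e_2$ under $\langle a\rangle$ form the axis of $a$, and $a^+\in A$.

The relations give $a(px)a^{-1}=\tau_1x\tau_1^{-1}=px$, so $a$ commutes with $p\mathbf Z_p$. It does not commute with $c$, since $ca^+\in cA$. The closed subgroups of $\tau_1^{-n}\mathbf Z_p\tau_1^{n}\cong\mathbf Z_p$ form a chain that contains $\mathbf Z_p$ and $p\mathbf Z_p$, so the centralizer of $a$ in this group is $p\mathbf Z_p$. Conjugating, the centralizer in $\mathbf Z_p$ of $\tau_1^na\tau_1^{-n}\in D$ is $p^{n+1}\mathbf Z_p$. Thus these elements of $D$ have open centralizers, but no nontrivial element of $\mathbf Z_p$ centralizes $D$, as Theorem~\ref{thm:converse}(d) predicts.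

\begin{remark}\label{rem:one}
With a single stable letter $\tau$ nothing is gained. The relations $\tau x=(px)\tau$ and $x\tau^{-1}=\tau^{-1}(px)$ bring every element to the form $\tau^{-k}x\tau^{l}$ with $k,l\ge0$, so $\pi$ is an isomorphism and (A3) fails. So does (A4): $S$ fixes the end $\xi$ of the ray $v,\tau^{-1}v,\tau^{-2}v,\dots$, a hyperbolic $r$ fixes only $r^{\pm}$ by Lemma~\ref{lem:NS}, and one takes $F=\{\xi\}$ and $E\not\ni\xi$.
\end{remark}

\subsection*{A first attempt at $H_0$}
Let $G^+=\langle\langle\mathbf Z_p\rangle\rangle$, an open normal subgroup with $G/G^+$ free on the images of $\tau_1,\tau_2$, and let $H_1=\langle\tau_1,c\tau_2\rangle$. The generators of $H_1$ map to a basis of $G/G^+$, so $H_1\cap G^+=1$ and $H_1$ is discrete. It has property ($\beta$): an open subgroup containing $H_1$ contains some $p^n\mathbf Z_p$, hence $\tau_1^{-n}p^n\mathbf Z_p\tau_1^n=\mathbf Z_p$, hence $\tau_2$. Also $H_1D$ is dense, because $\pi(H_1)$ contains $s$ and $c$, hence $\mathbf Z[1/p]\rtimes\langle s\rangle$. Nevertheless ($\alpha$) fails. The normal subgroup $N=D\cap G^+$ contains $cac^{-1}a^{-1}\neq1$, and $H_1N\cap G^+=N$ is discrete, so $H_1N$ is discrete. Zorn's lemma applied above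 $H_1$ may well return a subgroup that contains $N$.

So ($\alpha$) has to be arranged for each $N$ separately, and smaller $N$ call for more generators. We need a way to add generators without losing discreteness.

\subsection*{Two devices}
The element $c$ lies in no discrete subgroup, since $\langle c\rangle$ is dense in $\mathbf Z_p$. But ($\alpha$) only asks for $c$ modulo $N$. Suppose that $a\in N$, and put $y=aca=c\,(c^{-1}ac)\,a\in cN$. As $cA\cap B=\emptyset$,
\[
aca(\partial T\setminus B)\subset acA\subset a(\partial T\setminus B)\subset A .
\]
So $(aca,A,B)$ is a player. \emph{Sandwiching an element between two copies of a player from $N$ does not change its coset modulo $N$ and turns it into a player.}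

For ($\beta$) we must recover an element exactly, with the help of a small open subgroup. Take $\tau_1$. The edge $\tau_1e_1$ continues $e_1$, so $\tau_1A\subset A$ is disjoint from $B$, and as above $(a\tau_1a,A,B)$ is a player. To undo the sandwich we need $a$, but $a$ cannot be a second player on the same sets $A,B$. We hide it by conjugation: $(cac^{-1},cA,cB)$ is a player on fresh sets. By Lemma~\ref{lem:pingpong}, $\langle a\tau_1a,\,cac^{-1}\rangle$ meets $\mathbf Z_p$ trivially, while together with $\mathbf Z_p$ it generates $a$, then $\tau_1$, then $\tau_2=a^{-1}\tau_1$, hence $G$. \emph{A player can be stored in conjugated form, so that only the open subgroup can unlock it.}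

To use these devices infinitely often, for every $N$ and every $p^n\mathbf Z_p$ in place of $\mathbf Z_p$, we must run them in pairwise disjoint branches of the tree. This needs conjugates of a given $d\in D$ that play inside any given branch, and elements of any given open subgroup that act nontrivially there. Condition (A4) supplies both.

\section{Admissible triples}\label{sec:criterion}

In this section $(G,T,D)$ is admissible. The subgroup $D$ meets the open vertex stabilizers trivially, so $D$ is discrete, and all its subgroups are closed in $G$. It acts freely and without inversions, so all its subgroups are free and every $d\in D\setminus\{1\}$ is hyperbolic.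

\subsection*{Normal subgroups}

\begin{lemma}\label{lem:conj}
Let $1\neq d\in D$ and let $E\subset\partial T$ be nonempty and open. Some $G$-conjugate of $d$ has both its ends in $E$.
\end{lemma}

\begin{proof}
By (A4) there is a hyperbolic $r\in G$ with $r^+\in E$ and $r^-\notin\{d^+,d^-\}$. Apply Lemma~\ref{lem:NS} with $A=E$ and $B=\partial T\setminus\{d^+,d^-\}$: for large $k$ the ends $r^kd^{\pm}$ of $r^kdr^{-k}$ lie in $E$.
\end{proof}

\begin{proposition}\label{prop:normal}
The subgroup $D$ is discrete and free, every nontrivial normal subgroup of $G$ meets $D$ nontrivially, and $\mathcal M_G=\emptyset$.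
\end{proposition}

\begin{proof}
Let $N$ be normal in $G$ with $N\cap D=1$. Then $[N,D]\le N\cap D=1$, so for $n\in N$ and $1\neq d\in D$ we have $nd^+=(ndn^{-1})^+=d^+$. The ends $d^+$ are dense in $\partial T$ by Lemma~\ref{lem:conj}, so $N$ fixes every end, acts trivially on $T$, and $N=1$ by faithfulness.

Now let $N\neq1$ be closed and normal. Then $L=N\cap D$ is a nontrivial free group that is normal in $G$. Let $L^2$ be the subgroup generated by the squares of all elements of $L$. It is characteristic in $L$, hence normal in $G$; it is closed, being a subgroup of $D$; it is nontrivial since $L$ is torsion-free; and it is proper in $L$ since $L$ maps onto $\mathbf Z/2$ and squares lie in the kernel. So $1<L^2<N$, and $N\notin\mathcal M_G$.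
\end{proof}

The proposition also tames condition ($\alpha$): every $N\neq1$ contains $\langle\langle d\rangle\rangle$ for some $1\ne d\in D$, and $D$ is countable, being a discrete subspace of a second countable space. So only countably many normal subgroups have to be handled.

\subsection*{The two devices in general}
The second device needs an element of a small open subgroup that moves a player inside its branch.

\begin{lemma}\label{lem:move}
No open subgroup of $G$ fixes a nonempty open subset of $\partial T$ pointwise.
\end{lemma}

\begin{proof}
Suppose that the open subgroup $P$ fixes the nonempty open set $\Omega$ pointwise. Replacing $r$ by $r^{-1}$ in (A4), we find hyperbolic $r_1,r_2\in G$ with $r_1^-,r_2^-\in\Omega$ and $r_2^+\notin\{r_1^+\}$. Let $A_1,A_2$ be disjoint neighborhoods of $r_1^+,r_2^+$. Lemma~\ref{lem:NS} for $r_i^{-1}$ gives $k$ with $r_i^{-k}(\partial T\setminus A_i)\subset\Omega$ for $i=1,2$, so $r_i^kPr_i^{-k}$ fixes $\partial T\setminus A_i$ pointwise. The open subgroup $r_1^kPr_1^{-k}\cap r_2^kPr_2^{-k}$ fixes $(\partial T\setminus A_1)\cup(\partial T\setminus A_2)=\partial T$ pointwise, so it is trivial by faithfulness. Then $G$ is discrete, contrary to (A1).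
\end{proof}

This lemma is where nondiscreteness enters, and it must enter: in a discrete group every subgroup is open, so only $H_0=G$ has property ($\beta$).

The sandwich $t^kgt^k$ is a player as soon as $g$ does not throw the attracting set of $t$ onto its repelling set, that is, as soon as $gt^+\neq t^-$. This can be arranged in any open set.

\begin{lemma}\label{lem:sandwich}
Let $g\in G$, let $1\neq d\in D$, and let $E\subset\partial T$ be nonempty and open. There are a conjugate $t$ of $d$, an integer $k\ge1$ and disjoint sets $A,B\subset E$ such that $(t^k,A,B)$ and $(t^kgt^k,A,B)$ are players.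
\end{lemma}

\begin{proof}
If $g$ moves some point of $E$, replace $E$ by an open neighborhood of this point in $E$ so small that $gE\cap E=\emptyset$. By Lemma~\ref{lem:conj} take a conjugate $t$ of $d$ with $t^{\pm}\in E$. Then $gt^+\neq t^-$: if $g$ fixes $E$ pointwise, then $gt^+=t^+$, and otherwise $gt^+\notin E$. By continuity there are disjoint clopen sets $A\ni t^+$ and $B\ni t^-$ in $E$ with $gA\cap B=\emptyset$, and by Lemma~\ref{lem:NS} there is $k$ with $t^k(\partial T\setminus B)\subset A$. Then $t^kgt^k(\partial T\setminus B)\subset t^kgA\subset t^k(\partial T\setminus B)\subset A$.
\end{proof}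

\begin{proposition}\label{prop:H0}
There is a discrete subgroup $H_0\le G$ with properties $(\alpha)$ and $(\beta)$.
\end{proposition}

\begin{proof}
By second countability, choose a countable dense set $Q\subset G$ and a base $(U_n)_{n\in\mathbf N}$ at $1$ consisting of open subgroups. We impose on $H_0$ the requirements
\begin{itemize}
\item $R(g,d)$, for $g\in Q$ and $1\neq d\in D$:\quad $H_0\cap g\langle\langle d\rangle\rangle\neq\emptyset$;
\item $R'(g,n)$, for $g\in Q$ and $n\in\mathbf N$:\quad $g\in\langle H_0,U_n\rangle$.
\end{itemize}
They suffice. If $N\neq1$ is normal, pick $1\neq d\in N\cap D$ by Proposition~\ref{prop:normal}; the requirements $R(g,d)$ give $Q\subset H_0\langle\langle d\rangle\rangle\subset H_0N$, which is ($\alpha$). An open subgroup that contains $H_0$ contains some $U_n$; by the requirements $R'(g,n)$ it contains $Q$, and being closed it equals $G$, which is ($\beta$).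

There are countably many requirements; list them as $R_1,R_2,\dots$. Fix a ray with vertices $v_0,v_1,\dots$, and for each $i$ an edge $e_i$ that starts at $v_i$ and is not on the ray. The sets $\Omega_i=\partial T_{e_i}$ are pairwise disjoint. We keep $\Omega_0$ free and meet $R_i$ with one or two players whose sets lie in $\Omega_i$.

If $R_i=R(g,d)$, apply Lemma~\ref{lem:sandwich} with $E=\Omega_i$ and choose the player $(y,A,B)$ with $y=t^kgt^k$. Since $y=g\,(g^{-1}t^kg)\,t^k\in g\langle\langle d\rangle\rangle$, the requirement holds once $y\in H_0$.

If $R_i=R'(g,n)$, let $P=U_n\cap G_{o(e_i)}\cap G_{t(e_i)}$, an open subgroup that preserves $\Omega_i$. By Lemma~\ref{lem:move} there are $u\in P$ and $\xi\in\Omega_i$ with $u\xi\neq\xi$. Take an open neighborhood $E\subset\Omega_i$ of $\xi$ with $uE\cap E=\emptyset$; note that $uE\subset\Omega_i$. Apply Lemma~\ref{lem:sandwich} to $g$, $E$ and any $1\neq d\in D$, and choose the two players $(y,A,B)$ and $(y',uA,uB)$ with $y=t^kgt^k$ and $y'=ut^ku^{-1}$. The sets $A,B\subset E$ and $uA,uB\subset uE$ are pairwise disjoint subsets of $\Omega_i$. Once $y,y'\in H_0$, the elements $t^k=u^{-1}y'u$ and $g=t^{-k}yt^{-k}$ lie in $\langle H_0,U_n\rangle$.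

Let $H_0$ be generated by all chosen elements. It meets every requirement. The sets of all chosen players are pairwise disjoint and disjoint from $\Omega_0=\partial T_{e_0}$, so $H_0$ is discrete by Lemma~\ref{lem:pingpong}.
\end{proof}

\section{Proofs of Theorems~\ref{thm:main} and~\ref{thm:lie}}\label{sec:proofs}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By the first paragraph of Section~\ref{sec:hand}, $G$ is the group constructed in Section~\ref{sec:unfold} from $S=\mathbf Q_p\rtimes\langle s\rangle$ and $U=\mathbf Z_p$. Proposition~\ref{prop:unfold} gives the topology, compact generation and an admissible triple $(G,T,D)$. Proposition~\ref{prop:normal} gives $\mathcal M_G=\emptyset$, and Proposition~\ref{prop:H0} gives a discrete $H_0$ with ($\alpha$) and ($\beta$). Property ($\gamma$) holds by \eqref{eq:dichotomy}, and $\mathbf Z_p$ is torsion-free. Proposition~\ref{prop:zorn} gives $H$.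
\end{proof}

In higher dimension \eqref{eq:dichotomy} fails; for instance, the upper triangular matrices in $\mathrm{SL}_2(\mathbf Z_p)$ form a closed subgroup that is neither discrete nor open. So ($\gamma$) must use the size of $H_0$. The point is that the Lie algebra of $K\cap U$ depends only on the germ of $K$ at $1$, so it is invariant under $K$, and a group $K\ge H_0$ has dense image in $S$.

We recall what is needed about a $p$-adic Lie group $S$, that is, a group that is a finite-dimensional analytic manifold over $\mathbf Q_p$ with analytic operations. It is t.d.l.c., and it has a uniform, hence torsion-free, open pro-$p$ subgroup $U$, which is compact and second countable. By Cartan's theorem for $p$-adic Lie groups \cite[III, \S 8.2]{Bourbaki}, every closed subgroup $C$ is a Lie subgroup; its Lie algebra $L(C)\subset\mathfrak s$ is the tangent space at $1$. Consequently $L(C')\subset L(C)$ for closed $C'\le C$, with equality if $C'$ is open in $C$; $L(xCx^{-1})=\operatorname{Ad}(x)L(C)$; and $C$ is discrete if $L(C)=0$ and open if $L(C)=\mathfrak s$. The representation $\operatorname{Ad}\colon S\to\mathrm{GL}(\mathfrak s)$ is continuous.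

\begin{proof}[Proof of Theorem~\ref{thm:lie}]
The group $S$ is nondiscrete because its dimension is positive. Take $U$ as above and construct $G,T,D,\pi$ as in Section~\ref{sec:unfold}. Propositions~\ref{prop:unfold}, \ref{prop:normal} and~\ref{prop:H0} give all assertions about $G$ and $D$, and a discrete $H_0$ with ($\alpha$) and ($\beta$). By Proposition~\ref{prop:zorn} it remains to prove ($\gamma$).

Let $K\ge H_0$ be closed in $G$. By ($\alpha$) with $N=D$, the set $H_0D$ is dense in $G$, so $\pi(H_0)=\pi(H_0D)$, and with it $\pi(K)$, is dense in $S$. Put $C=\pi(K\cap U)$, a closed subgroup of $U\le S$, and $\mathfrak c=L(C)$. Let $g\in K$, and choose an open subgroup $O\le U$ with $gOg^{-1}\le U$. Then $g(K\cap O)g^{-1}\le K\cap U$, so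
\[
\pi(g)\,\pi(K\cap O)\,\pi(g)^{-1}\le C .
\]
As $\pi(K\cap O)$ is open in $C$, its Lie algebra is $\mathfrak c$, and we get $\operatorname{Ad}(\pi(g))\mathfrak c\subset\mathfrak c$. The set of $x\in S$ with $\operatorname{Ad}(x)\mathfrak c\subset\mathfrak c$ is closed and contains $\pi(K)$, so it is $S$. By irreducibility $\mathfrak c=0$ or $\mathfrak c=\mathfrak s$. Since $\pi$ restricts to a homeomorphism on $U$, in the first case $K\cap U$ is discrete, so $K$ is discrete, and in the second case $K\cap U$ is open, so $K$ is open.

Finally let $S=\mathrm{PSL}_n(\mathbf Q_p)$, the quotient of $\mathrm{SL}_n(\mathbf Q_p)$ by its finite center; its Lie algebra is $\mathfrak{sl}_n(\mathbf Q_p)\neq0$. By the Cartan decomposition, $\mathrm{SL}_n(\mathbf Q_p)$ is generated by the compact group $\mathrm{SL}_n(\mathbf Z_p)$ and the group, isomorphic to $\mathbf Z^{n-1}$, of diagonal matrices of determinant $1$ whose diagonal entries are powers of $p$; so $S$ is compactly generated. It is noncompact and abstractly simple, so it has no nontrivial compact normal subgroup. Let $V\subset\mathfrak{sl}_n(\mathbf Q_p)$ be an $\operatorname{Ad}$-invariant subspace, $X\in V$, and $Y=E_{ij}$ an elementary matrix with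 $i\neq j$. As $Y^2=0$,
\[
(1+Y)X(1-Y)-(1-Y)X(1+Y)=2[Y,X]\in V .
\]
The matrices $E_{ij}$ generate $\mathfrak{sl}_n(\mathbf Q_p)$ as a Lie algebra, so $V$ is an ideal, and $\mathfrak{sl}_n(\mathbf Q_p)$ is simple.
\end{proof}

The group $\mathbf Q_p\rtimes\langle s\rangle$ is a one-dimensional $p$-adic Lie group, for which irreducibility is automatic. So Theorem~\ref{thm:main} is the smallest case of this proof, the one in which no Lie theory is needed.

\section{What an example must look like}\label{sec:converse}

We prove Theorem~\ref{thm:converse}. Two tools alternate: a compactness argument that produces minimal normal subgroups, and a centralizer argument that excludes certain discrete ones.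

\begin{lemma}\label{lem:compact}
Let $N\neq1$ be a closed normal subgroup of a topological group $G$, and let $Z\subset G\setminus\{1\}$ be compact. If every nontrivial closed normal subgroup of $G$ contained in $N$ meets $Z$, then $N$ contains an element of $\mathcal M_G$.
\end{lemma}

\begin{proof}
Let $(M_i)$ be a nonempty chain of nontrivial closed normal subgroups of $G$ in $N$. The sets $M_i\cap Z$ are nonempty, compact and totally ordered by inclusion, so they have a common point, which is not $1$. Thus $\bigcap_iM_i\neq1$. Zorn's lemma gives a minimal member of the family of all such subgroups, and it belongs to $\mathcal M_G$.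
\end{proof}

\begin{lemma}\label{lem:cent}
Let $G/H$ be nondiscrete, faithful and irreducible.
\begin{itemize}
\item[(i)] If $N\neq1$ is normal in $G$, then $H\cap C_G(N)=1$.
\item[(ii)] If $N,E\neq1$ are normal in $G$, $E$ is discrete and $E\le C_G(N)$, then $C_G(N)$ is not open.
\item[(iii)] If $D$ is a finitely generated discrete normal subgroup of $G$, then $C_G(D)$ is open.
\item[(iv)] $G$ has no nontrivial finitely generated abelian discrete normal subgroup.
\end{itemize}
\end{lemma}

\begin{proof}
(i) The centralizer $C=C_G(N)$ is closed and normal in $G$. So $H\cap C$ is closed, normalized by $H$ and centralized by $N$. The normalizer of a closed subgroup is closed, so by Lemma~\ref{lem:dense} it is $G$. Faithfulness gives $H\cap C=1$.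

(ii) If $he\in C$ with $h\in H$, $e\in E$, then $h\in H\cap C=1$; so $HE\cap C=E$. Suppose that $C$ is open. As $HE$ is dense by Lemma~\ref{lem:dense}, $E$ is dense in $C$, and $E$ is closed, so $C=E$ is discrete and open. Then $G$ is discrete, and so is $G/H$, a contradiction.

(iii) For $d\in D$ the map $g\mapsto gdg^{-1}$ from $G$ to the discrete space $D$ is continuous, so $C_G(d)$ is open. Intersect over a finite generating set.

(iv) Such a subgroup $A$ has $A\le C_G(A)$, which is open by (iii), contrary to (ii) with $N=E=A$.
\end{proof}

Nondiscreteness is used only in (ii), and (ii) and (iv) fail without it, as $G=\mathbf Z/p$, $H=1$ shows.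

\begin{proof}[Proof of Theorem~\ref{thm:converse}(a)]
Let $K\neq1$ be a compact normal subgroup, fix $g\in G\setminus H$, and put $Z=K\cap Hg$, a compact set that omits $1$. Let $1\neq M\le K$ be closed and normal in $G$. The product $HM$ of a closed and a compact set is closed, and it is dense by Lemma~\ref{lem:dense}, so $g=hm$ with $h\in H$, $m\in M$, and $m=h^{-1}g\in Z$. Lemma~\ref{lem:compact} contradicts $\mathcal M_G=\emptyset$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:converse}(b)]
Suppose that the identity component $G^\circ$ is nontrivial. Conjugation by $g\in G$ is a topological automorphism of $G^\circ$. Hence a subgroup of $G^\circ$ that is invariant under all topological automorphisms of $G^\circ$ is normal in $G$; we call it \emph{characteristic}. A connected locally compact group has a unique maximal compact normal subgroup, and the quotient is a Lie group (Iwasawa, Gleason, Yamabe; see Montgomery--Zippin). This subgroup of $G^\circ$ is characteristic, so trivial by (a), and $G^\circ$ is a connected Lie group. Let $R$ be its solvable radical, the largest connected solvable normal subgroup; it is closed and characteristic, and $R=1$ exactly when the Lie algebra $\mathfrak g$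 of $G^\circ$ is semisimple. In each case we exhibit a candidate for $\mathcal M_G$; the only obstacles are discrete subgroups, which Lemma~\ref{lem:cent}(iv) removes.

\emph{Case $R\neq1$.} The closures of the terms of the derived series of $R$ are closed, connected and characteristic, and they reach $1$. The last nontrivial one, $A$, is abelian, since its dense subgroup is. A connected abelian Lie group is isomorphic to $\mathbf R^n\times\mathbf T^m$, where $\mathbf T^m$ is the largest compact subgroup; this is normal in $G$, so $m=0$ by (a), and $n\ge1$. Continuous additive automorphisms of $\mathbf R^n$ are linear, so $G$ acts linearly on $A$. Let $V\neq0$ be a $G$-invariant vector subspace of minimal dimension; it is a closed normal subgroup of $G$. Since $V\notin\mathcal M_G$, there is a closed normal subgroup $B$ of $G$ with $0<B<V$. A closed subgroup of a real vector space is the direct sum of a vector subspace, namely its identity component, and a discrete subgroup isomorphic to some $\mathbf Z^b$. Now $B^\circ$ is a $G$-invariant subspace with $B^\circ\le B<V$, so $B^\circ=0$ by minimality. Thus $B\cong\mathbf Z^b$ is discrete and nontrivial, contrary to Lemma~\ref{lem:cent}(iv).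

\emph{Case $R=1$.} The center $Z$ of $G^\circ$ is characteristic, and it is discrete because $Z^\circ\le R$. It is finitely generated: $G^\circ\to G^\circ/Z$ is a covering, so $Z$ is a quotient of the fundamental group of the connected Lie group $G^\circ/Z$, which is finitely generated. By Lemma~\ref{lem:cent}(iv), $Z=1$. Write $\mathfrak g=\mathfrak g_1\oplus\dots\oplus\mathfrak g_k$ as the sum of its simple ideals, and let $S_i$ be the connected subgroup with Lie algebra $\mathfrak g_i$. The $S_i$ commute pairwise and generate $G^\circ$, so the center of each $S_i$ lies in $Z=1$. The multiplication map $S_1\times\dots\times S_k\to G^\circ$ is a covering whose kernel is central, hence trivial, so $G^\circ=S_1\times\dots\times S_k$ as Lie groups. A closed normal subgroup of $S_i$ has Lie algebra $\mathfrak g_i$ or $0$; so it is either open, hence equal to $S_i$, or discrete and normal in a connected group, hence central and trivial.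

Let $1\neq N\le G^\circ$ be closed and normal in $G$. As $Z=1$, we have $[N,S_i]\neq1$ for some $i$. Since $[N,S_i]\le N\cap S_i$, the previous remark gives $S_i\le N$. Conjugation by $G$ permutes the ideals $\mathfrak g_i$, hence the $S_i$. Let $P$ be the product of the $S_i$ in one $G$-orbit, a nontrivial closed normal subgroup of $G$. If $N$ as above lies in $P$, then the factor $S_i\le N$ lies in $P$, so it belongs to the orbit; by normality $N$ contains the whole orbit, and $N=P$. So $P\in\mathcal M_G$, a contradiction.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:converse}(c)]
This is where compact generation is used. By (b), $G$ has a compact open subgroup $U$, and $G=\langle U,\Sigma\rangle$ for a finite set $\Sigma=\Sigma^{-1}$. Let $X$ be the graph with vertex set $G/U$ in which distinct vertices $gU,g'U$ are adjacent if $g^{-1}g'\in U\Sigma U$ (a Cayley--Abels graph). It is connected since $U\cup\Sigma$ generates $G$, and locally finite since the compact set $U\Sigma U$ is a finite union of cosets $xU$. The group $G$ acts vertex-transitively with compact open stabilizers. The kernel is a compact normal subgroup, so it is trivial by (a).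

For a vertex $w$ let $G_w^{[1]}$ be the subgroup of $G_w$ that fixes all neighbors of $w$; it is open by local finiteness. Fix a vertex $v$. Then $Z=G_v\setminus G_v^{[1]}$ is compact and omits $1$. We claim that a normal subgroup $M$ with $M\cap Z=\emptyset$ is discrete. Indeed $M_v\le G_v^{[1]}$, and conjugating by elements of $G$ gives $M_w\le G_w^{[1]}$ for every vertex $w$, that is, $M_w\le M_{w'}$ whenever $w,w'$ are adjacent. By connectedness $M_v$ fixes every vertex, so $M\cap G_v=M_v=1$.

If a closed normal subgroup $N\neq1$ contained no nontrivial discrete normal subgroup of $G$, then every nontrivial closed normal subgroup of $G$ in $N$ would meet $Z$, and Lemma~\ref{lem:compact} would contradict $\mathcal M_G=\emptyset$.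
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:converse}(d)]
Let $D\neq1$ be discrete and normal, and suppose that $C=C_G(D)$ is open. Then $C\neq1$, because $G$ is nondiscrete, and $C$ is closed and normal. By (c) it contains a nontrivial discrete normal subgroup $E$ of $G$, contrary to Lemma~\ref{lem:cent}(ii) with $N=D$. By Lemma~\ref{lem:cent}(iii), $D$ is not finitely generated.
\end{proof}

\begin{thebibliography}{9}

\bibitem{Bourbaki}
Bourbaki, \emph{Lie Groups and Lie Algebras}.

\bibitem{Reid}
Colin D. Reid, \emph{Decomposition of locally compact coset spaces}, arXiv:2106.15180 (2021).

\bibitem{Serre}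
Serre, \emph{Trees}.

\end{thebibliography}
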